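# Uniqueness of weak solutions for a doubly nonlinear nonlocal evolution

## 1. Two sites next to a zero boundary

Write $J(z)=|z|^{p-2}z$, and take $p=4$, so that $J(z)=z^3$. Consider two sites, with unknown values $v_1(t),v_2(t)$, and a third site $0$ at which the value is always $v_0=0$. Each site moves according to
$$J(v_i')+\sum_{j\in\{0,1,2\}}J(v_i-v_j)=0,\qquad i=1,2. \tag{1.1}$$
Written out, $v_1'=-\big(v_1^3+(v_1-v_2)^3\big)^{1/3}$ and $v_2'=-\big(v_2^3+(v_2-v_1)^3\big)^{1/3}$.

Two initial values can be solved by inspection. From $(1,1)$ we get $v_1=v_2=e^{-t}$, since then $(v_1')^3=-v_1^3$. From $(1,-1)$ we try $v_2=-v_1$ and find $(v_1')^3=-v_1^3-8v_1^3=-9v_1^3$, so $v_1=e^{-9^{1/3}t}$.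

Now start from $(1,2)$. The quantity under the first cube root is $1^3+(-1)^3=0$. Put $v_1=1+x$, $v_2=2+y$; then $v_1^3+(v_1-v_2)^3=6x-3y+O(x^2+y^2)$, so near this point $v_1'$ looks like $-(6x-3y)^{1/3}$. The right side of the ODE is not Lipschitz at $(1,2)$. Peano's theorem gives a solution, but Picard's theorem does not give uniqueness.

Let $v,\tilde v$ be two solutions and $w=v-\tilde v$, $w_0=0$. The usual energy method subtracts the equations, multiplies by $w_i$ and sums over $i$. The coupling terms combine to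
$$\sum_{i}\big(J(v_i)-J(\tilde v_i)\big)w_i+\big(J(v_1-v_2)-J(\tilde v_1-\tilde v_2)\big)(w_1-w_2)\ \ge0,$$
and what remains is $\sum_i(J(v_i')-J(\tilde v_i'))w_i\le0$. For $p=2$ this says $\frac12(w_1^2+w_2^2)'\le0$ and we are done. For $p=4$ it says $\sum_ic_iw_i'w_i\le0$ with weights $c_i=v_i'^2+v_i'\tilde v_i'+\tilde v_i'^2$ that we do not control, and this is not the derivative of anything useful.

The maximum works instead. Let $M(t)=\max(w_1,w_2)(t)$, and look at a time with $M>0$ and an index $i$ with $w_i=M$. For every $j\in\{0,1,2\}$ we have $(v_i-v_j)-(\tilde v_i-\tilde v_j)=w_i-w_j\ge0$. Hence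
$$J(v_i')=-\sum_jJ(v_i-v_j)\le-\sum_jJ(\tilde v_i-\tilde v_j)=J(\tilde v_i'),$$
so $w_i'\le0$. At a point of differentiability of $M$ one has $M'=w_i'$ for every maximizing $i$. So $M'\le0$ a.e. on $\{M>0\}$, the function $M^+$ is nonincreasing, and $M^+(0)=0$ gives $v\le\tilde v$. By symmetry $v=\tilde v$.

Now replace the two sites by a continuum. Values become functions $v(x,t)$, the site $0$ becomes everything outside a bounded open set $\Omega$, and the sum becomes a singular integral. Does uniqueness survive, when $v_t$ is only an $L^p$ function and "the point where the maximum is attained" may have no meaning?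

## 2. The evolution $J(v_t)+(-\Delta_p)^sv=0$ and three theorems

Let $n\ge1$, $\Omega\subset\mathbb R^n$ bounded and open, $p\ge2$, $s\in(0,1)$, $p'=p/(p-1)$, and $J(\xi)=|\xi|^{p-2}\xi$ for $\xi\in\mathbb R^d$. The fractional $p$-Laplacian is
$$(-\Delta_p)^su(x)=2\,\mathrm{P.V.}\!\int_{\mathbb R^n}\frac{J(u(x)-u(x+y))}{|y|^{n+sp}}\,dy,$$
and the Gagliardo seminorm is $[u]^p_{W^{s,p}(\mathbb R^n)}=\iint\frac{|u(x)-u(y)|^p}{|x-y|^{n+sp}}dxdy$. The space $W^{s,p}_0(\Omega)$ consists of the $u\in W^{s,p}(\mathbb R^n)$ with $u=0$ a.e. off $\Omega$. For example, every Lipschitz function $f$ on $\mathbb R^n$ that vanishes off $\Omega$ belongs to it: $|f(x)-f(y)|^p\le C\min(|x-y|^p,1)$, only pairs with a point in $\Omega$ contribute, and $\int\min(|h|^p,1)|h|^{-n-sp}dh<\infty$.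

**Definition (ground state).** A ground state is a nontrivial $\Psi\in W^{s,p}_0(\Omega)$ minimizing the Rayleigh quotient, $\lambda_p=\inf\{[u]^p_{W^{s,p}(\mathbb R^n)}/\int_\Omega|u|^p:\ u\in W^{s,p}_0(\Omega),\ u\ne0\}$. Equivalently, it weakly solves $(-\Delta_p)^s\Psi=\lambda_pJ(\Psi)$ in $\Omega$.

The initial value problem is
$$\begin{cases}|v_t|^{p-2}v_t+(-\Delta_p)^sv=0&\text{in }\Omega\times(0,\infty),\\ v=0&\text{in }(\mathbb R^n\setminus\Omega)\times[0,\infty),\\ v=g&\text{on }\Omega\times\{0\}.\end{cases}\tag{2.1}$$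

We treat two cases at once.

- Case N (nonlocal): $\mathcal V=W^{s,p}_0(\Omega)$, $X=\mathbb R^n\times\mathbb R^n$, $d\nu=|x-y|^{-n-sp}dxdy$, $\mathcal Lv(x,y)=v(x)-v(y)=:\Delta v$, $d=1$.
- Case L (local): $\mathcal V=W^{1,p}_0(\Omega)$, $X=\Omega$, $d\nu=dx$, $\mathcal Lv=\nabla v$, $d=n$.

Put $E(v)=\frac1p\int_X|\mathcal Lv|^pd\nu$ and $\langle Av,\psi\rangle=\int_XJ(\mathcal Lv)\cdot\mathcal L\psi\,d\nu$. The functional $E$ is convex on $\mathcal V$, and $A$ is its derivative.

**Definition (weak solution).** A weak solution with datum $g\in\mathcal V$ is a function $u\in L^\infty((0,\infty);\mathcal V)$ with $u_t\in L^p(\Omega\times(0,\infty))$, $u(\cdot,0)=g$, and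
$$\int_0^T\!\!\int_\Omega J(u_t)\phi\,dxdt+\int_0^T\langle Au,\phi\rangle dt=0\qquad\text{for all }T>0,\ \phi\in L^p((0,T);\mathcal V).\tag{2.2}$$

In Case N this is the weak formulation of (2.1); Case L is the weak formulation of $|v_t|^{p-2}v_t-\Delta_pv=0$ with $\Delta_pv=\operatorname{div}(|\nabla v|^{p-2}\nabla v)$. If $u$ is a weak solution with datum $g$, then $-u$ is one with datum $-g$. As an example, let $\Psi$ be a ground state and $\mu=\lambda_p^{1/(p-1)}$. Then $v=e^{-\mu t}\Psi$ is a weak solution with datum $\Psi$: $J(v_t)=-\mu^{p-1}J(v)=-\lambda_pJ(v)$, while $\langle Av,\psi\rangle=\lambda_p\int J(v)\psi$ for all $\psi\in\mathcal V$. This is the continuum version of the solution $e^{-t}(1,1)$ of Section 1.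

The problem comes from Ryan Hynd and Erik Lindgren, "Hölder estimates and large time behavior for a nonlocal doubly nonlinear evolution", arXiv:1511.05605 (2015). There $\partial\Omega$ is $C^{1,1}$, $g\in W^{s,p}_0(\Omega)\cap C(\overline\Omega)$, and $|g|\le\Psi$ for some ground state $\Psi$. It is stated that weak solutions exist and that there is a unique viscosity solution which is also a weak solution. The authors remark: "It is not known whether or not uniqueness holds for weak solutions of $(\ast)$, even in the local case", where $(\ast)$ is (2.1). The answer is yes.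

**Theorem 1.** Let $n\ge1$, let $\Omega\subset\mathbb R^n$ be bounded and open with $C^{1,1}$ boundary, $p\ge2$, $s\in(0,1)$. Let $g\in W^{s,p}_0(\Omega)\cap C(\overline\Omega)$, and assume that there is a ground state $\Psi$ with $|g|\le\Psi$. Then any two weak solutions of (2.1) coincide.

Hence every weak solution is the viscosity solution just mentioned. Let $C_0(\Omega)$ denote the functions in $C(\overline\Omega)$ that vanish on $\partial\Omega$, extended by $0$; they lie in $C_c(\mathbb R^n)$.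

**Theorem 2.** Let $\Omega$ be any bounded open set, $p\ge2$, Case N or Case L. Let $u_1,u_2$ be weak solutions with data $g_1,g_2\in\mathcal V\cap C_0(\Omega)$. Then for all $t>0$
$$\operatorname*{ess\,sup}_\Omega\,(u_1(t)-u_2(t))^+\le\sup_\Omega\,(g_1-g_2)^+.$$
In particular comparison, $L^\infty$-contraction and uniqueness hold. Moreover, for a weak solution $u$ with datum $g\in\mathcal V\cap C_0(\Omega)$ there is a modulus $\omega$, depending only on $g,\Omega,n,p$ and $s$, with $\|u(t+h)-u(t)\|_{L^\infty}\le\omega(h)$ for all $t\ge0$, $h>0$.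

**Theorem 3.** For every $g\in\mathcal V$ and every weak solution $u$ with datum $g$, $\rho(t)=\|u_t(t)\|^p_{L^p(\Omega)}$ is (a.e. equal to) a nonincreasing, locally absolutely continuous function on $(0,\infty)$. In Case N, $\rho(\alpha)-\rho(\beta)=\frac4p\int_\alpha^\beta\big\|\partial_t\big(|\mathcal Lu|^{\frac{p-2}2}\mathcal Lu\big)\big\|^2_{L^2(\nu)}dt$ for $0<\alpha<\beta$.

## 3. The quadratic case, and concave kinks in time

For $p=2$ the equation is linear. If $w=u_1-u_2$ is the difference of two weak solutions with the same datum, then $\phi=w$ is admissible in (2.2) and gives $\frac12\|w(T)\|_{L^2(\Omega)}^2+\int_0^T\!\int_X|\mathcal Lw|^2d\nu dt=0$, so $w=0$. For $p>2$ the same test function produces $\iint(J(\partial_tu_1)-J(\partial_tu_2))w\le0$, with no time derivative in sight; this is the obstruction of Section 1. The other natural test function, $w_t$, gives the first term a sign, but it need not lie in $\mathcal V$, and $\langle Au_1-Au_2,w_t\rangle$ has no sign.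

So we want the maximum argument. A sensible way to give it meaning is to regularize in time only, by
$$U(x,t)=\max_\sigma\Big(u_1(x,t+\sigma)-\frac{\sigma^2}{2\varepsilon}\Big),\qquad V(x,t)=\min_\sigma\Big(u_2(x,t+\sigma)+\frac{\sigma^2}{2\varepsilon}\Big).$$
In time, $U$ is semiconvex and $V$ semiconcave, so $U-V$ is semiconvex, which is what a first-order argument near a maximum needs. A maximum of subsolutions ought to be a subsolution. Restricting $\sigma$ to a grid $h\mathbb Z$, we shall prove (Lemma 6) that the discrete maximum $U_h$ satisfies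
$$J\big(a(x,r_h)\big)+AU_h\le0,\qquad a=\partial_tu_1,\quad r_h=r_h(x,t)=\text{a maximizing grid time}.$$
What we need is $J(U_t)$ in place of $J(a(x,r_h))$, and this is where the approach stops.

Consider the scalar function $u(r)=-A|r|$, $A>0$, which has a concave kink at $r=0$. For $|t|<\varepsilon A$ the concave function $r\mapsto-A|r|-\frac{(r-t)^2}{2\varepsilon}$ has its maximum at $r=0$: its slope at $0^+$ is $-A+t/\varepsilon<0$, and at $0^-$ it is $A+t/\varepsilon>0$. So $U(t)=-t^2/2\varepsilon$ and $U_t=-t/\varepsilon$. A maximizing grid time is a grid point adjacent to $0$, where $a=\pm A$ (if it is not $0$ itself). The sampled value $J(\pm A)$ has nothing to do with $J(U_t)$, and this happens for all $t$ in an interval, although the kink occupies a single instant. A null set of bad times is selected by a set of good times of positive measure.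

There is a quantitative form. The sampling time $r_h$ is one of about $1/h$ translates of $t$, so an error function $\xi$ sampled at $r_h$ costs up to $\frac Ch\iint\xi^p$. Put
$$\bar a_h^+(t)=\frac{u(t+h)-u(t)}h,\qquad\bar a_h^-(t)=\frac{u(t)-u(t-h)}h.$$
Maximality at $r_h$ controls the quotients $\bar a_h^\pm(r_h)$, so the requirement becomes
$$\frac1h\iint|a-\bar a_h^\pm|^p\,dxdt\to0.\tag{3.1}$$
For the kink, if $-h<r<0$ then $a=A$ and $\bar a_h^+(r)=-A(2r+h)/h$, so $a-\bar a_h^+=2A(1+r/h)$ and $\frac1h\int_{-h}^0|a-\bar a_h^+|^pdr=\frac{(2A)^p}{p+1}$, which does not tend to $0$. Thus (3.1) is exactly sensitive to kinks. For general functions with $u_t\in L^p$ it fails; we shall prove it for weak solutions from the energy structure.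

## 4. Representatives, convexity bounds and the energy identity

Throughout, $c,C>0$ denote constants depending on $p,n$, and on fixed data where indicated.

**Step 1. Choosing representatives.** We want $u$ to be continuous in time for every $x$. Let $a=u_t\in L^p(\Omega\times(0,\infty))$. By Fubini $a(x,\cdot)\in L^p(0,\infty)$ for a.e. $x$; after setting $a$ and $g$ to $0$ for $x$ in a null set, this holds for every $x\in\Omega$, and we take
$$u(x,t)=g(x)+\int_0^ta(x,r)\,dr\quad(x\in\Omega),\qquad u=0\text{ off }\Omega.$$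
So $u(x,\cdot)$ is locally absolutely continuous for every $x$, $u$ is jointly measurable, and $u\in C([0,\infty);L^p(\Omega))$. Maxima over finitely many time shifts, first maximizing indices $j_h(x,t)$, and compositions $a(x,t+j_hh)$ (defined piecewise on the measurable sets $\{j_h=j\}$) are jointly measurable. Maxima over intervals of shifts are suprema over countable dense sets of shifts, so they are measurable in $x$ and continuous in $t$.

**Step 2. Values in $\mathcal V$ at every time.** We need $u(t)\in\mathcal V$ for all $t$, not only a.e. Let $\|w\|_p$ be the $L^p(\Omega)$ norm. In Case N, for $w\in\mathcal V$,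
$$[w]^p\ge\int_\Omega|w(x)|^p\int_{\mathbb R^n\setminus\Omega}\frac{dy}{|x-y|^{n+sp}}dx\ge c_\Omega\|w\|_p^p,\qquad c_\Omega>0,\tag{4.1}$$
since the inner integral is at least $\int_{|z|>\operatorname{diam}\Omega}|z|^{-n-sp}dz$. In Case L we have Poincaré's inequality. So $E$ controls the norm of $\mathcal V$, which is separable and reflexive (via $w\mapsto(w,\mathcal Lw)$ it is a closed subspace of $L^p(\Omega)\times L^p(\nu)$). Given $t$, choose $t_k\to t$ with $u(t_k)$ bounded in $\mathcal V$; a weak limit point must be $u(t)$, by continuity in $L^p$. So $u(t)\in\mathcal V$ and $E(u(t))\le C$ for every $t$, and the same argument shows that $u$ is weakly continuous into $\mathcal V$. In Case N, $\mathcal Lu=u(x,t)-u(y,t)$ is jointly measurable. In Case L, $\nabla u$ is weakly continuous into the separable space $L^p(\Omega;\mathbb R^n)$, hence strongly measurable, hence has a jointly measurable version.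

**Step 3. The equation at a.e. time.** Test (2.2) with $\eta(t)\psi(x)$, $\psi$ in a countable dense subset of $\mathcal V$. Outside one null set of times, $a(t)\in L^p(\Omega)$ and, by density,
$$\int_\Omega J(a(t))\psi\,dx+\langle Au(t),\psi\rangle=0\qquad\forall\psi\in\mathcal V.\tag{4.2}$$

We shall use the following repeatedly.

**Fact (Z).** If $f$ is absolutely continuous on an interval, then $f'=0$ a.e. on $\{f=0\}$. Indeed, at a point of differentiability that is an accumulation point of $\{f=0\}$ one has $f'=0$, and the isolated points of $\{f=0\}$ are countable.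

**Definition ($D$ and $G$).** For $\xi,\eta\in\mathbb R^d$ put
$$D(\eta|\xi)=\tfrac1p|\eta|^p+\tfrac1{p'}|\xi|^p-J(\xi)\cdot\eta,\qquad G(\xi)=|\xi|^{\frac{p-2}2}\xi.$$

Since $J(\xi)\cdot\xi=|\xi|^p$, $D(\eta|\xi)=\frac1p|\eta|^p-\frac1p|\xi|^p-J(\xi)\cdot(\eta-\xi)$ is the first-order Taylor remainder of $\frac1p|\cdot|^p$ at $\xi$; it is $\ge0$ and convex in $\eta$. For $p=2$, $D(\eta|\xi)=\frac12|\eta-\xi|^2$ and $G(\xi)=\xi$. For $p=4$, $D(\eta|0)=\frac14|\eta|^4$ and $G(\xi)=|\xi|\xi$.

**Step 4. Both $D$ and $|G(\eta)-G(\xi)|^2$ are comparable to one quadratic expression.** The claim is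
$$c(|\xi|+|\eta|)^{p-2}|\xi-\eta|^2\le D(\eta|\xi)\le C(|\xi|+|\eta|)^{p-2}|\xi-\eta|^2,\tag{4.3}$$
and the same with $|G(\eta)-G(\xi)|^2$ in place of $D(\eta|\xi)$. Let $\xi_\theta=\xi+\theta(\eta-\xi)$ and $H=D^2(\frac1p|\cdot|^p)$, so $|\cdot|^{p-2}I\le H\le(p-1)|\cdot|^{p-2}I$. Taylor's formula is
$$D(\eta|\xi)=\int_0^1(1-\theta)H(\xi_\theta)(\eta-\xi)\cdot(\eta-\xi)\,d\theta.\tag{4.4}$$
The upper bound follows from $|\xi_\theta|\le|\xi|+|\eta|$. For the lower bound we need
$$\int_0^1(1-\theta)|\xi_\theta|^\kappa d\theta\ge c(|\xi|+|\eta|)^\kappa\qquad(\kappa\ge0).$$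
Both sides are homogeneous of degree $\kappa$, and on the compact set $|\xi|+|\eta|=1$ the left side is continuous and positive, since $\xi_\theta$ vanishes for at most one $\theta$. For $G$: $G\in C^1$, and $DG$ is symmetric with $|\cdot|^{\frac{p-2}2}I\le DG\le\frac p2|\cdot|^{\frac{p-2}2}I$. This gives the upper bound, and $|G(\eta)-G(\xi)||\eta-\xi|\ge(G(\eta)-G(\xi))\cdot(\eta-\xi)\ge\int_0^1|\xi_\theta|^{\frac{p-2}2}d\theta\,|\eta-\xi|^2$ gives the lower one.

Consequently, as $|\xi|+|\eta|\ge|\xi-\eta|$ and $DJ=H$,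
$$D(\eta|\xi)\ge c|\eta-\xi|^p,\quad(J(\eta)-J(\xi))\cdot(\eta-\xi)=D(\eta|\xi)+D(\xi|\eta)\ge c|\eta-\xi|^p,\tag{4.5}$$
$$|J(\eta)-J(\xi)|\le(p-1)(|\xi|+|\eta|)^{p-2}|\eta-\xi|.\tag{4.6}$$

**Lemma 4 (energy identity).** Let $e(t)=E(u(t))$, $\rho(t)=\|a(t)\|_{L^p(\Omega)}^p$, and let $\mathcal T\subset(0,\infty)$ be the full-measure set of Lebesgue points of $e$ at which (4.2) holds. For all $\alpha<\beta$ in $\mathcal T$: $e(\beta)-e(\alpha)=-\int_\alpha^\beta\rho$.

*Proof.* The purpose is to differentiate $e$ although $u_t\notin\mathcal V$; convexity replaces the chain rule. By convexity of $E$ and (4.2), for fixed $h>0$ and a.e. $t$,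
$$-\int_\Omega J(a(t))(u(t+h)-u(t))\,dx\le e(t+h)-e(t)\le-\int_\Omega J(a(t+h))(u(t+h)-u(t))\,dx.$$
Divide by $h$ and integrate over $(\alpha,\beta)$. Since $(u(\cdot+h)-u)/h\to a$ in $L^p$ and $J(a(\cdot+h))\to J(a)$ in $L^{p'}$, both outer terms tend to $-\int_\alpha^\beta\rho$. The middle one is $\frac1h\int_\beta^{\beta+h}e-\frac1h\int_\alpha^{\alpha+h}e\to e(\beta)-e(\alpha)$. $\square$

For fixed $h$, both $t$ and $t\pm h$ lie in $\mathcal T$ for a.e. $t$ (with $t>h$ for the lower sign). Identities between two times are used only for such $t$.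

**Example (the datum $\Psi$, Case N).** When $g=\Psi$ is a ground state, Lemma 4 already gives uniqueness. Let $\lambda=\lambda_p$, which is positive by (4.1), $\mu=\lambda^{1/(p-1)}$, $N(t)=\|u(t)\|_p^p$; then $N$ is locally absolutely continuous with $N'=p\int J(u)a\ge-pN^{1/p'}\rho^{1/p}$. For a.e. $t$, (4.2) with $\psi=u(t)$ gives $pe=-\int J(a)u\le\rho^{1/p'}N^{1/p}$. Replace $e$ by its absolutely continuous version. As long as $N>0$, the Rayleigh quotient $Q=pe/N$ satisfies
$$Q'=\frac{-p\rho N-pe\,N'}{N^2}\le\frac p{N^2}\big(-\rho N+pe\,N^{1/p'}\rho^{1/p}\big)\le\frac p{N^2}\big(-\rho N+\rho N\big)=0.$$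
Moreover $\lim_{t\to0}Q(t)\le\lambda$. Indeed, as $\rho$ is integrable, there are $t_k\to0$ in $\mathcal T$ with $t_k\rho(t_k)\to0$, and convexity gives $e(0)\ge e(t_k)+\int J(a(t_k))(u(t_k)-g)$, where the last integral is at most $(t_k\rho(t_k))^{1/p'}(\int_0^{t_k}\rho)^{1/p}\to0$ in absolute value. So $\lim_{t\to0}e\le E(\Psi)$. Since $Q\ge\lambda$ always, $Q\equiv\lambda$, and all inequalities above are equalities. As $pe=\lambda N>0$ we have $\rho>0$, and equality in $-\int J(a)u=\rho^{1/p'}N^{1/p}$ means $a=-\kappa u$ for some $\kappa=\kappa(t)>0$. Then $\lambda N=pe=\kappa^{p-1}N$, so $\kappa=\mu$ and $u=e^{-\mu t}\Psi$ as long as $N>0$; hence $N$ never vanishes, and the formula holds for all $t$. For other data the Rayleigh quotient carries too little information, and we return to (3.1).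

## 5. Forward and backward energy increments

If everything were smooth, we could differentiate $e'=\langle Au,a\rangle=-\rho$ once more: $-\rho'=E''(u)(a,a)+\langle Au,a_t\rangle$, and $\langle Au,a_t\rangle=-\int J(a)a_t=-\frac1p\rho'$, so $-\frac1{p'}\rho'=E''(u)(a,a)\ge0$. For a weak solution we cannot do this. Instead we compute the second-order increments of $E$ along the solution, once forward and once backward in time. Each increment carries a nonnegative defect, and the two defects enter with opposite signs. This squeezes both to zero, and the defects are what (3.1) measures.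

**Lemma 5.** For every weak solution (any $g\in\mathcal V$), $\rho$ is nonincreasing (after modification on a null set), so $\rho(t)\le\frac1t\int_0^t\rho$; and for all $0<\alpha<\beta<\infty$
$$\lim_{h\downarrow0}\frac1h\int_\alpha^\beta\!\int_\Omega\big(|a-\bar a_h^+|^p+|a-\bar a_h^-|^p\big)dxdt=0.\tag{5.1}$$

*Proof.*

**Step 1. The two increment identities.** We turn the energy identity into exact statements with sign information. Let
$$B(t,\tau)=e(\tau)-e(t)-\langle Au(t),u(\tau)-u(t)\rangle=\int_XD(\mathcal Lu(\tau)|\mathcal Lu(t))\,d\nu\ge0.$$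
By (4.2) and Lemma 4, for $t,\tau\in\mathcal T$,
$$B(t,\tau)=-\int_t^\tau\rho\,dr+\int_t^\tau\!\int_\Omega J(a(t))a(r)\,dxdr.$$
The definition of $D$ gives the algebraic identity $J(P)Q-|Q|^p=\frac1{p'}(|P|^p-|Q|^p)-D(Q|P)$. Take $P=a(x,t)$, $Q=a(x,r)$, and put $\mathcal D_+(t,h)=\int_t^{t+h}\!\int_\Omega D(a(r)|a(t))dxdr$ and $\mathcal D_-(t,h)=\int_{t-h}^t\!\int_\Omega D(a(r)|a(t))dxdr$. With $\tau=t+h$ and $\tau=t-h$ we obtain
$$B(t,t+h)+\mathcal D_+(t,h)=\tfrac1{p'}\int_t^{t+h}(\rho(t)-\rho(r))\,dr,\tag{5.2}$$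
$$B(t,t-h)-\mathcal D_-(t,h)=\tfrac1{p'}\int_{t-h}^t(\rho(r)-\rho(t))\,dr.\tag{5.3}$$

**Step 2. $\rho$ is nonincreasing.** This makes the right sides computable. The left side of (5.2) is $\ge0$, so for $t<b$ in $\mathcal T$ we have $\frac1{b-t}\int_t^b\rho\le\rho(t)$. Hence for $b\in\mathcal T$ the function $S(t)=\frac1{b-t}\int_t^b\rho$ satisfies $S'=(S-\rho)/(b-t)\le0$ a.e. on $(0,b)$. So for $\mathcal R(t)=\int_0^t\rho$, the slope of the chord from $t$ to $b$ is nonincreasing in $t$, first for $b\in\mathcal T$, then for all $b>0$ by continuity. Thus $\mathcal R$ is concave, and $\rho=\mathcal R'$ a.e. is equal to a nonincreasing function, with which we identify it. In particular $\rho(t)\le\frac1t\int_0^t\rho<\infty$ for $t>0$.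

**Step 3. The right sides at order $h^2$.** It suffices to prove (5.1) when $\alpha,\beta$ are continuity points of $\rho$, because we may enlarge the interval inside $(0,\infty)$. Substituting $r=t\pm\sigma$ and integrating over $t\in(\alpha,\beta)$, the right sides of (5.2), (5.3) become
$$\tfrac1{p'}\int_0^h\Big[\int_\alpha^{\alpha+\sigma}\rho-\int_\beta^{\beta+\sigma}\rho\Big]d\sigma\quad\text{and}\quad\tfrac1{p'}\int_0^h\Big[\int_{\alpha-\sigma}^\alpha\rho-\int_{\beta-\sigma}^\beta\rho\Big]d\sigma.$$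
The brackets are $\sigma(\rho(\alpha)-\rho(\beta))+o(\sigma)$. Divided by $h^2$, both expressions tend to the same number $\ell:=\frac1{2p'}(\rho(\alpha)-\rho(\beta))$.

**Step 4. Time regularity of $\mathcal G:=G(\mathcal Lu)$.** We shall compare the two quantities $B$ through this function. Let $H_0=L^2(X,\nu;\mathbb R^d)$, a separable Hilbert space. Since $|G(\xi)|^2=|\xi|^p$, $\|\mathcal G(t)\|_{H_0}^2=p\,e(t)$, so $\mathcal G\in L^\infty((0,\infty);H_0)$. By (4.3) for $G$ and for $D$, and (5.2) integrated as in Step 3,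
$$\int_{\alpha'}^{\beta'}\|\mathcal G(t+h)-\mathcal G(t)\|_{H_0}^2dt\le C\int_{\alpha'}^{\beta'}B(t,t+h)\,dt\le C\rho(\alpha')h^2$$
for all $0<\alpha'<\beta'$, $h>0$. So the difference quotients are bounded in $L^2(\alpha',\beta';H_0)$; a weak limit is the weak time derivative, since for $\chi\in C_c^\infty((\alpha',\beta');H_0)$ discrete integration by parts moves the quotient to $\chi$. Hence $\mathcal G\in W^{1,2}_{loc}((0,\infty);H_0)$, and for a.e. $t$ the quotient $(\mathcal G(t+h)-\mathcal G(t))/h$ is the average of $\mathcal G'$ over $(t,t+h)$, and likewise backward. Averages of an $L^2$ function converge strongly: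
$$\frac{\mathcal G(t\pm h)-\mathcal G(t)}{\pm h}\to\mathcal G'\quad\text{in }L^2(\alpha,\beta;H_0).\tag{5.4}$$
Identify $L^2(\alpha,\beta;H_0)$ with $L^2((\alpha,\beta)\times X,dt\otimes\nu)$. Testing the definition of $\mathcal G'$ with products $\eta(t)\chi(z)$, $\eta$ in a countable dense family, we see that for $\nu$-a.e. $z$ the function $\mathcal G(\cdot,z)$ agrees for a.e. $t$ with an absolutely continuous function with derivative $\mathcal G'(\cdot,z)$. Fact (Z), applied to components, gives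
$$\mathcal G'=0\quad dt\otimes\nu\text{-a.e. on }\{\mathcal G=0\}.\tag{5.5}$$

**Step 5. $h^{-2}\int_\alpha^\beta B(t,t+h)dt$ and $h^{-2}\int_\alpha^\beta B(t,t-h)dt$ have a common limit $q$.** This is where forward and backward are tied together. Given $h_k\to0$, pass to a subsequence along which, $dt\otimes\nu$-a.e., both quotients in (5.4) converge to $\mathcal G'$; then also $\mathcal G(t\pm h_k)\to\mathcal G(t)$ a.e. By (4.3),
$$h_k^{-2}D(\mathcal Lu(t\pm h_k)|\mathcal Lu(t))\le C\,\frac{|\mathcal G(t\pm h_k)-\mathcal G(t)|^2}{h_k^2},$$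
and the right side converges to $C|\mathcal G'|^2$ both a.e. and in $L^1$. For the pointwise limit of the left side there are two cases.

Where $\mathcal G(t)\ne0$: $G$ is a homeomorphism of $\mathbb R^d$ and $G^{-1}$ is smooth off $0$, so $(\mathcal Lu(t\pm h_k)-\mathcal Lu(t))/(\pm h_k)\to\vartheta:=DG(\mathcal Lu)^{-1}\mathcal G'$. By (4.4) and continuity of $H$, the left side tends to $\frac12H(\mathcal Lu)\vartheta\cdot\vartheta$, for both signs.

Where $\mathcal G(t)=0$: $D(\mathcal Lu(t\pm h_k)|0)=\frac1p|\mathcal G(t\pm h_k)|^2$, and $h_k^{-2}|\mathcal G(t\pm h_k)|^2\to|\mathcal G'|^2=0$ by (5.5).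

By dominated convergence with convergent majorants, both limits equal
$$q=\int_\alpha^\beta\!\int_{\{\mathcal G\ne0\}}\tfrac12H(\mathcal Lu)\vartheta\cdot\vartheta\,d\nu dt,$$
which does not depend on the sequence.

**Step 6. The squeeze.** We now read off the defects. From (5.2) and (5.3) with Steps 3 and 5, $h^{-2}\int_\alpha^\beta\mathcal D_+dt\to\ell-q$ and $h^{-2}\int_\alpha^\beta\mathcal D_-dt\to q-\ell$. Both are $\ge0$, so $q=\ell$ and both limits are $0$. Since $D(\cdot|a(t))$ is convex and $\bar a_h^\pm(t)$ is the average of $a$ over the relevant interval, Jensen's inequality and (4.5) give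
$$\mathcal D_\pm(t,h)\ge h\int_\Omega D(\bar a_h^\pm(t)|a(t))\,dx\ge ch\int_\Omega|\bar a_h^\pm(t)-a(t)|^pdx.$$
Divide by $h^2$, integrate over $(\alpha,\beta)$, and (5.1) follows. $\square$

*Proof of Theorem 3.* Monotonicity is Step 2. The equality $q=\ell$ reads $\rho(\alpha)-\rho(\beta)=2p'q$ at continuity points $\alpha<\beta$, and $q$ is the integral over $(\alpha,\beta)$ of a function in $L^1_{loc}(0,\infty)$. So the monotone function $\rho$ agrees on a dense set, hence everywhere, with a locally absolutely continuous function. For $d=1$, $H=(p-1)|\cdot|^{p-2}$ and $DG=\frac p2|\cdot|^{\frac{p-2}2}$, so $\frac12H\vartheta^2=\frac{2(p-1)}{p^2}|\mathcal G'|^2$ where $\mathcal G\ne0$, while $\mathcal G'=0$ a.e. elsewhere; and $2p'\cdot\frac{2(p-1)}{p^2}=\frac4p$. $\square$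

## 6. The maximum of finitely many subsolutions

**Definition (sub-pair).** $(w,f)$ is a sub-pair if $f\in L^{p'}(\Omega)$, $\mathcal Lw\in L^p(\nu)$ (with $w$ measurable and finite on $\mathbb R^n$ in Case N, $w\in W^{1,p}(\Omega)$ in Case L), and $\int_\Omega f\psi\,dx+\langle Aw,\psi\rangle\le0$ for all $0\le\psi\in\mathcal V$.

By (4.2), $(u(t)-\text{const},\,J(a(t)))$ is a sub-pair for $t\in\mathcal T$, because $\mathcal L$ does not see constants. For a small example take Case L, $n=1$, $p=2$, $\Omega=(-1,1)$: $(x,0)$ and $(-x,0)$ are sub-pairs, and so is $(|x|,0)$, as $\int_{-1}^1\operatorname{sgn}(x)\psi'dx=-2\psi(0)\le0$. The general statement is the next lemma. No boundary condition is imposed on $w$, so constants may be subtracted freely.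

**Lemma 6.** If $(w_1,f_1),(w_2,f_2)$ are sub-pairs, so is $(w_1\vee w_2,\ f_1\mathbf 1_{\{w_1\ge w_2\}}+f_2\mathbf 1_{\{w_2>w_1\}})$. By induction, for sub-pairs $(w_j,f_j)_{j\le N}$ the pair $(\max_jw_j,f)$, with $f=f_j$ where $j$ is the first maximizing index, is a sub-pair.

*Proof.*

**Step 1. Splitting a test function.** We divide $\psi$ between the two inequalities. Let $0\le\psi\in\mathcal V\cap L^\infty$ and $\eta=\min((w_2-w_1)_+/\delta,1)$. Then $\eta\psi,(1-\eta)\psi\in\mathcal V$. In Case N this follows from $\Delta(\eta\psi)=\eta(x)\Delta\psi+\psi(y)\Delta\eta$, so $|\Delta(\eta\psi)|\le|\Delta\psi|+\|\psi\|_\infty|\Delta\eta|$, and $|\Delta\eta|\le\delta^{-1}(|\Delta w_1|+|\Delta w_2|)\in L^p(\nu)$. In Case L take $\psi_k\in C_c^\infty(\Omega)$ with $\psi_k\to\psi$ in $W^{1,p}$, truncate to $\min(\psi_k^+,\|\psi\|_\infty)$, multiply by $\eta$: these products have compact support in $\Omega$, are bounded in $W^{1,p}$ and converge to $\eta\psi$ in $L^p$, so $\eta\psi$ is a weak limit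 in $W^{1,p}_0(\Omega)$. Now add the inequality for $w_1$ with $(1-\eta)\psi$ and the one for $w_2$ with $\eta\psi$. Put $U=w_1\vee w_2$ and $\chi=\mathbf 1_{\{w_2>w_1\}}=\lim_{\delta\to0}\eta$. The terms $\int[(1-\eta)f_1+\eta f_2]\psi$ converge by dominated convergence to the asserted one. It remains to bound the elliptic part from below by $\langle AU,\psi\rangle$ in the limit.

**Step 2. Case L.** The elliptic part is
$$\int[(1-\eta)J(\nabla w_1)+\eta J(\nabla w_2)]\cdot\nabla\psi+\int\psi\,(J(\nabla w_2)-J(\nabla w_1))\cdot\nabla\eta.$$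
The last integral is $\ge0$, since $\nabla\eta$ is a nonnegative multiple of $\nabla(w_2-w_1)$ and $J$ is monotone. As $\delta\to0$ the first tends to $\int J(\nabla U)\cdot\nabla\psi$.

**Step 3. Case N.** The integrand is
$$J(\Delta w_1)\Delta\psi+(J(\Delta w_2)-J(\Delta w_1))\,\eta(x)\Delta\psi+(J(\Delta w_2)-J(\Delta w_1))\,\Delta\eta\,\psi(y).$$
The first two terms are dominated by an integrable function; the last is $\ge0$, because $\eta$ is a nondecreasing function of $w_2-w_1$, so $\Delta\eta$ does not have sign opposite to $\Delta w_2-\Delta w_1$. By Fatou, the $\liminf$ of the integrals is at least the integral of the pointwise limit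
$$J(\Delta w_1)\Delta((1-\chi)\psi)+J(\Delta w_2)\Delta(\chi\psi).$$
This limit is $\ge J(\Delta U)\Delta\psi$. If $\chi(x)=\chi(y)$ there is equality. If $\chi(x)=1$, $\chi(y)=0$, it equals $J(\Delta w_2)\psi(x)-J(\Delta w_1)\psi(y)$, and $\Delta w_2\ge w_2(x)-w_1(y)=\Delta U\ge\Delta w_1$ because $w_1(y)\ge w_2(y)$ and $w_2(x)>w_1(x)$; since $\psi\ge0$, the bound follows. The remaining case follows by exchanging $x$ and $y$.

**Step 4. Unbounded $\psi$.** To remove boundedness, use $\psi\wedge k$, which converges to $\psi$ in $\mathcal V$ as $k\to\infty$. $\square$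

## 7. How fast a solution can leave a continuous datum

To start the comparison we must know that solutions attain their data uniformly. We compare $u$ with $z+Ct$, where $z$ is a smooth function plus a constant.

**Lemma 7.** Let $\zeta\in C_c^\infty(\mathbb R^n)$. There is a function $f_\zeta$ with $|f_\zeta|\le F=F(\zeta)=F(-\zeta)<\infty$ and $\langle A\zeta,\psi\rangle=\int_\Omega f_\zeta\psi\,dx$ for all $\psi\in\mathcal V$.

*Proof.* In Case L, $f_\zeta=-\operatorname{div}J(\nabla\zeta)$, which is bounded as $J\in C^1$ for $p\ge2$. In Case N, restrict the double integral to $|x-y|>\epsilon$; by antisymmetry it equals $2\int\psi(x)\int_{|y|>\epsilon}J(\zeta(x)-\zeta(x+y))|y|^{-n-sp}dydx$. Symmetrize in $y\mapsto-y$. With $b_\pm=\zeta(x)-\zeta(x\pm y)$, (4.6) gives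
$$|J(b_+)+J(b_-)|=|J(b_+)-J(-b_-)|\le(p-1)(|b_+|+|b_-|)^{p-2}|b_++b_-|\le C\min(|y|^p,1),\tag{7.1}$$
since $|b_\pm|\le C\min(|y|,1)$ and $|b_++b_-|\le C\min(|y|^2,1)$. This is integrable against $|y|^{-n-sp}$. Let $\epsilon\to0$ to obtain $f_\zeta(x)=\int(J(b_+)+J(b_-))|y|^{-n-sp}dy=(-\Delta_p)^s\zeta(x)$. We take $F(\zeta)=\sup_{\mathbb R^n}|f_\zeta|$. $\square$

**Proposition 8.** Let $u$ be a weak solution with datum $g\in\mathcal V$. Let $z=\zeta+c_0$ with $\zeta\in C_c^\infty(\mathbb R^n)$, $c_0\in\mathbb R$, $z\ge g$ a.e. in $\Omega$, and $z\ge0$ in $\mathbb R^n\setminus\Omega$ (Case N), respectively in a neighborhood of $\partial\Omega$ (Case L). Then $u(t)\le z+(F+1)t$ a.e., for every $t>0$.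

If one tests with a function of $u-z-Ct$ directly, one meets $J(u_t)$ and wants to replace it by $u_t$, which can be integrated. The inequality $l\le J(l)+1$ holds for $l\ge-1$ but not for very negative $l$: take $l$ with $|l|^{p-1}>|l|+1$, which is possible if $p>2$. So we first replace $u$ by a maximum that never decreases faster than at speed $1$.

*Proof.* Fix $t_1>t_0>0$. Set $C_1=F+1$, $\tilde z=z+C_1t$, $\varphi(r)=\min(r_+,1)$, $\Phi(r)=\int_0^r\varphi\le r_+$ (with $\Phi=0$ for $r\le0$), and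
$$U(x,t)=\max_{t_0\le r\le t}\big(u(x,r)-(t-r)\big),\qquad W=U-\tilde z,$$
$$U_h(x,t)=\max\{u(x,t-jh)-jh:\ j=0,1,\dots,\ j\le(t-t_0)/h\},\qquad W_h=U_h-\tilde z.$$
Let $j_h$ be the smallest maximizing index and $r_h=t-j_hh$. Then $u\le U_h\le U$, and $U_h\to U$ pointwise as $h\to0$ by continuity of $u(x,\cdot)$.

**Step 1. The inequality for $U_h$.** This step produces the inequality to which we pass to the limit. For a.e. $t$ all times $t-jh$ lie in $\mathcal T$, so by Lemma 6 $(U_h(t),F_h)$ with $F_h=J(a(x,r_h))$ is a sub-pair. We have $U_h(t)\in\mathcal V$: start from $u(t)$ (index $0$, no constant) and use $v_1\vee(v_2-c)=v_1+(v_2-v_1-c)_+$ with $c\ge0$. Moreover $\varphi(W_h)\in\mathcal V$. In Case N, $|\Delta\varphi(W_h)|\le|\Delta U_h|+|\Delta\zeta|$, and $\varphi(W_h)=0$ off $\Omega$ because $U_h=0\le\tilde z$ there. In Case L, approximate $U_h$ in $W^{1,p}$ by $\chi_k\in C_c^\infty(\Omega)$; the functions $\varphi(\chi_k-\tilde z)$ have compact support in $\Omega$, as $\tilde z\ge0$ near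 $\partial\Omega$, are bounded in $W^{1,p}$, and converge to $\varphi(W_h)$ in $L^p$. As $\varphi$ is nondecreasing and $\mathcal LU_h-\mathcal L\zeta=\mathcal LW_h$, monotonicity of $J$ gives $\langle AU_h-A\zeta,\varphi(W_h)\rangle\ge0$. Testing the sub-pair with $\varphi(W_h)$ and using Lemma 7, for a.e. $t\in(t_0,t_1)$,
$$\int_\Omega(F_h+f_\zeta)\varphi(W_h)\,dx\le0.\tag{7.2}$$
Integrate over $(t_0,t_1)$. Steps 2 to 4 treat the regions where the maximum is taken now, in between, or near the initial time $t_0$.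

**Step 2. Region (a): $j_h=0$.** Here $F_h=J(a(x,t))$, and we identify the limit. On $\{U=u\}$ one has $j_h=0$ and $U_h=U$. On $\{U>u\}$, $j_h\ne0$ for small $h$ (pointwise), so the contribution of $\{U>u,\,j_h=0\}$ tends to $0$ by dominated convergence with majorant $|a|^{p-1}$. Thus $\iint_{(a)}F_h\varphi(W_h)\to\iint_{\{U=u\}}J(a)\varphi(W)$.

**Step 3. Region (b): $j_h\ge1$ and $r_h-h\ge t_0$.** Here we bound $F_h$ below by about $-1$, and Lemma 5 enters. Since $j_h$ is the smallest maximizer, $U\ge U_h>u$. Index $j_h+1$ is admissible, and maximality against it reads $u(r_h)-u(r_h-h)\ge-h$, i.e. $\bar a_h^-(r_h)\ge-1$. So $a(x,r_h)\ge-1-\xi(x,r_h)$ and $F_h\ge-(1+\xi(x,r_h))^{p-1}$ with $\xi=|a-\bar a_h^-|$. There are at most $t_1/h+1$ indices, and for each $j$ the map $t\mapsto t-jh$ is a translation, so by (5.1)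
$$\iint_{(b)}\xi(x,r_h(x,t))^pdxdt\le\Big(\frac{t_1}h+1\Big)\int_{t_0}^{t_1}\!\int_\Omega\xi^p\,dxdr\to0.$$
Since $(1+\xi)^{p-1}-1\le C(\xi+\xi^{p-1})$, $0\le\varphi(W_h)\le\varphi(W)\le1$ and region (b) lies in $\{U>u\}$, we get $\iint_{(b)}F_h\varphi(W_h)\ge-\iint_{\{U>u\}}\varphi(W)-o(1)$.

**Step 4. Region (c): $j_h\ge1$ and $r_h\in[t_0,t_0+h)$.** Here maximality gives nothing, and we use that $u(t_0)$ is close to $g$. We have $\varphi(W_h)\le(u(x,r_h)-z)_+\le e_h(x):=\max_{r\in[t_0,t_0+h]}(u(x,r)-z(x))_+$. Since $|e_h-(u(t_0)-z)_+|\le\int_{t_0}^{t_0+h}|a|dr$, $e_h\to(u(t_0)-z)_+$ in $L^p(\Omega)$. Let $I(t_0)=\int_0^{t_0}\rho$. By Lemma 5, $\rho(r)\le\rho(t_0)\le I(t_0)/t_0$ for $r\ge t_0$; and as $z\ge g$, $\|(u(t_0)-z)_+\|_p\le\|u(t_0)-g\|_p\le t_0^{1/p'}I(t_0)^{1/p}$. Counting translations as before, and using Hölder,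
$$\Big|\iint_{(c)}F_h\varphi(W_h)\Big|\le\Big(\frac{t_1}h+1\Big)\int_{t_0}^{t_0+h}\!\!\int_\Omega|a|^{p-1}e_h\,dxdr\le(t_1+h)\rho(t_0)^{1/p'}\|e_h\|_p,$$
whose $\limsup$ is at most $t_1(I(t_0)/t_0)^{1/p'}t_0^{1/p'}I(t_0)^{1/p}=t_1I(t_0)$.

**Step 5. The limit inequality.** We collect the pieces. Also $\iint f_\zeta\varphi(W_h)\ge-F\iint\varphi(W)$. Letting $h\to0$ in the integrated (7.2),
$$\iint_{\{U=u\}}J(a)\varphi(W)-\iint_{\{U>u\}}\varphi(W)\le F\iint\varphi(W)+t_1I(t_0).\tag{7.3}$$
For every $x$, $U(x,t)+t$ is the running maximum over $[t_0,t]$ of the absolutely continuous function $u(x,r)+r$. Hence it is absolutely continuous and nondecreasing, so $U_t\ge-1$ a.e. On the relatively open set $\{U>u\}$ it is locally constant, so $U_t=-1$ there. By (Z) applied to $U-u$, $U_t=a$ a.e. on $\{U=u\}$. As $J(-1)=-1$, the left side of (7.3) is $\iint J(U_t)\varphi(W)$.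

**Step 6. Integration in time.** For $l\ge-1$ we have $l\le J(l)+1$: for $l\ge1$ because $l\le l^{p-1}$, for $0\le l\le1$ because $l\le1$, and for $-1\le l\le0$ because $J(l)+1\ge0\ge l$. Thus $\iint U_t\varphi(W)\le(F+1)\iint\varphi(W)+t_1I(t_0)$, i.e. $\iint W_t\varphi(W)\le t_1I(t_0)$. Since $W_t\varphi(W)=\partial_t\Phi(W)$ and $u\le U$,
$$\int_\Omega\Phi(u(t_1)-\tilde z(t_1))\le\int_\Omega\Phi(W(t_1))\le\int_\Omega\Phi(W(t_0))+t_1I(t_0)\le\int_\Omega|u(t_0)-g|\,dx+t_1I(t_0).$$
Let $t_0\to0$: the right side tends to $0$, so $u(t_1)\le\tilde z(t_1)$ a.e. $\square$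

**Corollary 9.** If $g\in\mathcal V\cap C_0(\Omega)$, there is a concave nondecreasing $\omega$ with $\omega(0^+)=0$, depending only on $g,\Omega,n,p,s$, such that every weak solution with datum $g$ satisfies, for a.e. $x$, $|u(x,t)-g(x)|\le\omega(t)$ for all $t>0$.

*Proof.* For $\varepsilon>0$ let $\zeta_\varepsilon$ be a mollification of $g\in C_c(\mathbb R^n)$ with $|\zeta_\varepsilon-g|\le\varepsilon$. Then $z=\zeta_\varepsilon+2\varepsilon\ge g+\varepsilon$ is admissible in Proposition 8, because $g+\varepsilon\ge0$ off $\Omega$ and near $\partial\Omega$. So $u(t)\le g+3\varepsilon+(F(\zeta_\varepsilon)+1)t$. Apply this to $-u$ with $-\zeta_\varepsilon$ as well, and put $\omega(t)=\inf_{\varepsilon>0}[3\varepsilon+(F(\zeta_\varepsilon)+1)t]$, an infimum of increasing affine functions. The bound holds for a.e. $x$ and all rational $t$, hence for all $t$ by continuity. $\square$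

## 8. Comparison by sup-convolution in time

**Proposition 10.** Let $u_1,u_2$ be weak solutions with data in $\mathcal V$, $|u_i|\le\Lambda$ on $\Omega\times(0,T+1)$ for some $\Lambda\in(0,\infty)$. Suppose that for some $m\ge0$ and a function $\theta(\tau)\to0$ $(\tau\to0)$: $u_1(x,t)-u_2(x,s')\le m+\theta(\tau)$ for a.e. $x$ and all $0<t,s'\le\tau$. Then $u_1-u_2\le m$ a.e. in $\Omega\times(0,T)$.

*Proof.* Redefining $u_i(x,\cdot)=0$ for $x$ in a null set, we may assume $|u_i(x,t)|\le\Lambda$ for all $x\in\Omega$, $t\in(0,T+1)$. Let $\varepsilon>0$ be small, $R=\sqrt{8\varepsilon\Lambda}$ with $4R<\min(T,1)$. For $t\in(2R,T)$ put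
$$U(x,t)=\max_{|\sigma|\le R}\Big(u_1(x,t+\sigma)-\frac{\sigma^2}{2\varepsilon}\Big),\qquad V(x,t)=\min_{|\sigma|\le R}\Big(u_2(x,t+\sigma)+\frac{\sigma^2}{2\varepsilon}\Big),$$
and let $U_h,V_h$ be the same with $\sigma=jh$, $j\in\mathbb Z$, $|jh|\le R$. For fixed $R$ all times involved lie in $(R,T+R)$.

**Step 1. Semiconvexity in time.** This supplies a genuine derivative $U_t$ and the inequality that will be used near maxima. Comparing with $\sigma=0$, every maximizer satisfies $\sigma^2/2\varepsilon\le2\Lambda$, i.e. $|\sigma|\le R/\sqrt2$, also in the discrete problem. Let $r=t+\sigma$ be a maximizing time for $U(x,t)$, and $t'\in(2R,T)$ with $|t'-t|<s_0:=R(1-1/\sqrt2)$. Then $|r-t'|\le R$, so $r$ is admissible for $t'$, and expanding $(r-t')^2$,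
$$U(x,t')\ge U(x,t)+\frac{(r-t)(t'-t)}\varepsilon-\frac{(t'-t)^2}{2\varepsilon}.\tag{8.1}$$
Exchanging $t,t'$, we see that $U(x,\cdot)$ is Lipschitz with a constant independent of $x$. Letting $t'\to t$ from both sides, at every point of differentiability $U_t=(r-t)/\varepsilon$ for every maximizing time $r$; so the maximizing time is unique there. The same holds for $-V$, with $-u_2$ in place of $u_1$.

**Step 2. The sampled derivatives converge to $J(U_t)$.** This is the point at which the kinks of Section 3 had to be excluded. Let $a=\partial_tu_1$, let $j_h$ be the first maximizing index for $U_h$ (in a fixed ordering of $\mathbb Z$ that begins with $0$), $r_h=t+j_hh$, $b_h=j_hh/\varepsilon$, so $|b_h|\le R/\varepsilon$. For $h<s_0$ the indices $j_h\pm1$ are admissible. Maximality against them says $u_1(r_h+h)-u_1(r_h)\le(2j_h+1)\frac{h^2}{2\varepsilon}$ and $u_1(r_h)-u_1(r_h-h)\ge(2j_h-1)\frac{h^2}{2\varepsilon}$, that is,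
$$\bar a_h^+(r_h)\le b_h+\frac h{2\varepsilon},\qquad\bar a_h^-(r_h)\ge b_h-\frac h{2\varepsilon}.$$
The first bounds $a(r_h)-b_h$ from above, the second from below, so $|a(r_h)-b_h|\le\frac h{2\varepsilon}+|a-\bar a_h^+|(r_h)+|a-\bar a_h^-|(r_h)$. For each $j$ the map $t\mapsto t+jh$ is a translation, and there are at most $2R/h+1$ indices. Hence
$$\int_{2R}^T\!\int_\Omega|a(x,r_h)-b_h|^pdxdt\le C\Big(\frac h\varepsilon\Big)^pT|\Omega|+C\Big(\frac{2R}h+1\Big)\int_R^{T+R}\!\!\int_\Omega\big(|a-\bar a_h^+|^p+|a-\bar a_h^-|^p\big)dxdr\to0$$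
by (5.1). By (4.6), $|J(P)-J(Q)|\le C(|P-Q|^{p-1}+|Q|^{p-2}|P-Q|)$; with $|b_h|\le R/\varepsilon$ it follows that $J(a(x,r_h))-J(b_h)\to0$ in $L^1(\Omega\times(2R,T))$. As $h\to0$, $U_h\to U$ pointwise, and every limit point of $r_h(x,t)$ is a maximizing time for $U(x,t)$. So by Step 1 $b_h\to U_t$ a.e., boundedly, and
$$F_h:=J(a(x,r_h))\to J(U_t)\quad\text{in }L^1(\Omega\times(2R,T)).$$
Applied to $-u_2$, the same argument gives $F_h^V\to J(V_t)$ in $L^1$, where $F_h^V$ is $J(\partial_tu_2)$ at the selected minimizing time for $V_h$.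

**Step 3. The inequality satisfied by $U$ and $V$.** We combine the two subsolutions. Let $\varphi_k(r)=\min((r-k)_+,1)$, $k\ge0$. For a.e. $t$, Lemma 6 (applied to $u_1$ and to $-u_2$) shows that $(U_h,F_h)$ and $(-V_h,-F_h^V)$ are sub-pairs. Moreover $U_h,V_h\in\mathcal V$, since the index $j=0$ carries no constant and the others subtract (respectively add) nonnegative ones, as in Step 1 of Proposition 8. So $0\le\varphi_k(U_h-V_h)\in\mathcal V$. Adding the two inequalities tested with it, and using that $\varphi_k$ is nondecreasing,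
$$\int_\Omega(F_h-F_h^V)\varphi_k(U_h-V_h)\,dx\le-\langle AU_h-AV_h,\varphi_k(U_h-V_h)\rangle\le0.$$
Multiply by $0\le\eta\in C_c(2R,T)$, integrate, and let $h\to0$: the first factor converges in $L^1$, the second is bounded and converges pointwise. With $W=U-V$, for a.e. $t\in(2R,T)$ and all rational $k\ge0$,
$$\int_\Omega\big(J(U_t)-J(V_t)\big)\varphi_k(W)\,dx\le0.\tag{8.2}$$

**Step 4. The maximum argument.** Now the argument of Section 1 can be carried out with near-maximum sets. Let $M(t)=\operatorname{ess\,sup}_\Omega W(\cdot,t)$, which is Lipschitz by Step 1. Let $t$ be such that (8.2) holds, $M'(t)$ exists, and $U(x,\cdot),V(x,\cdot)$ are differentiable at $t$ for a.e. $x$; by Fubini this is true for a.e. $t$. Suppose $M(t)>0$ and $M'(t)=\mu>0$. For small $\delta>0$ choose a rational $k\ge0$ in $(M(t)-2\delta,M(t)-\delta)$, and put $\varsigma=\sqrt\delta<\min(s_0,t-2R)$. Adding (8.1) for $U$ and for $-V$ with $t'=t-\varsigma$ gives $W(x,t-\varsigma)\ge W(x,t)-\varsigma W_t(x,t)-\varsigma^2/\varepsilon$.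 So for a.e. $x$ with $W(x,t)>k$,
$$W_t(x,t)\ge\frac{W(x,t)-W(x,t-\varsigma)}\varsigma-\frac\varsigma\varepsilon\ge\frac{M(t)-M(t-\varsigma)}\varsigma-2\sqrt\delta-\frac{\sqrt\delta}\varepsilon\ \longrightarrow\ \mu\quad(\delta\to0).$$
Hence for small $\delta$, $U_t-V_t=W_t>0$ a.e. on $\{W(\cdot,t)>k\}$, a set of positive measure. There $J(U_t)-J(V_t)>0$ and $\varphi_k(W)>0$, while $\varphi_k(W)=0$ elsewhere; this contradicts (8.2). So $M'\le0$ a.e. on $\{M>0\}$, and $M^+$ is nonincreasing on $(2R,T)$.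

**Step 5. Initial times and $\varepsilon\to0$.** It remains to bound $M^+$ at the start. For $t\in(2R,3R)$ all times involved are at most $4R$, so $W(x,t)\le m+\theta(4R)$ for a.e. $x$. Since $u_1\le U$ and $V\le u_2$,
$$u_1-u_2\le U-V\le M^+\le m+|\theta(4R)|\quad\text{a.e. on }\Omega\times(3R,T).$$
Let $\varepsilon\to0$, so $R\to0$. $\square$

*Proof of Theorem 2.* By Corollary 9 both $u_i$ are bounded on bounded time intervals, and $u_1(x,t)-u_2(x,s')\le g_1(x)-g_2(x)+\omega_1(t)+\omega_2(s')$. Apply Proposition 10 with $m=\sup(g_1-g_2)^+$ and $\theta=\omega_1+\omega_2$, for every $T$; by continuity in time the conclusion holds for all $t$. For the modulus, note that $u(\cdot+h)$ is a weak solution with datum $u(h)\in\mathcal V$ (use test functions vanishing on $(0,h)$). A concave $\omega\ge0$ with $\omega(0^+)=0$ is subadditive, so $|u(t+h)-g|\le\omega(t+h)\le\omega(h)+\omega(t)$. Therefore the hypothesis of Proposition 10 holds for the pair $u(\cdot+h),u$, in both orders, with $m=\omega(h)$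 and $\theta=2\omega$, and the conclusion is $|u(t+h)-u(t)|\le\omega(h)$ a.e.; for $t=0$ this is Corollary 9. $\square$

## 9. Ground states vanish continuously at a $C^{1,1}$ boundary

By Theorem 2 in Case N, Theorem 1 follows once we know that $g=0$ on $\partial\Omega$. We deduce this from $|g|\le\Psi$. In this section we are in Case N, $\partial\Omega$ is $C^{1,1}$, and $\Psi\ge|g|\ge0$.

**Lemma 11.** $\Psi\in L^\infty(\Omega)$.

*Proof.*

**Step 1. A Sobolev inequality on $\mathcal V$.** We need $q>p$ with $\|w\|_q\le C[w]$ for $w\in\mathcal V$. If $sp<n$ take $q=np/(n-sp)$, the fractional Sobolev inequality. If $sp\ge n$, choose $s'<s$ with $s'p<n$. Splitting at $|x-y|=1$ gives $[w]_{W^{s',p}}^p\le[w]_{W^{s,p}}^p+C\|w\|_p^p$, and (4.1) absorbs the last term, so the inequality for $s'$ applies.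

**Step 2. Truncation at increasing levels.** The eigenvalue equation is homogeneous, so we may multiply $\Psi$ by a positive constant to make $\|\Psi\|_p$ as small as we like; we show that then $\Psi\le1$. Let $w_j=(\Psi-1+2^{-j})_+\in\mathcal V$ and $U_j=\|w_j\|_p^p$, $j\ge0$; $w_0=\Psi$. On $\{w_{j+1}>0\}$ we have $w_j>2^{-j-1}$, and hence $\Psi=w_j+(1-2^{-j})\le w_j+(1-2^{-j})2^{j+1}w_j\le2^{j+1}w_j$. Since $\tau\mapsto(\tau-k)_+$ is nondecreasing and 1-Lipschitz, $|\Delta w_{j+1}|^p\le J(\Delta\Psi)\Delta w_{j+1}$. As $w_{j+1}\le w_j$,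
$$[w_{j+1}]^p\le\langle A\Psi,w_{j+1}\rangle=\lambda_p\int_\Omega\Psi^{p-1}w_{j+1}\le\lambda_p2^{(j+1)(p-1)}U_j.$$

**Step 3. Iteration.** By Hölder, Step 1 and Chebyshev ($|\{w_{j+1}>0\}|\le|\{w_j>2^{-j-1}\}|\le2^{(j+1)p}U_j$), with $\beta=1-p/q>0$,
$$U_{j+1}\le\|w_{j+1}\|_q^p\,|\{w_{j+1}>0\}|^\beta\le C2^{(j+1)(p-1)}U_j\,(2^{(j+1)p}U_j)^\beta\le C_*^{\,j+1}U_j^{1+\beta},\qquad C_*>1.$$
Let $\kappa=C_*^{-1/\beta}<1$ and suppose $U_0^\beta\le\kappa/C_*$. Then $U_j\le U_0\kappa^j$ by induction: $U_{j+1}\le U_0\kappa^{j}\cdot U_0^\beta C_*(C_*\kappa^\beta)^j=U_0\kappa^j\cdot U_0^\beta C_*\le U_0\kappa^{j+1}$. So $U_j\to0$ and $(\Psi-1)_+=0$. $\square$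

**Lemma 12.** There are $M,\gamma>0$ with $0\le\Psi(x)\le M\operatorname{dist}(x,\partial\Omega)^\gamma$ for a.e. $x\in\Omega$.

*Proof.*

**Step 1. The barrier.** We build a function above $\Psi$ that is small near a given boundary point. Let $K=\lambda_p\|\Psi\|_\infty^{p-1}$, and let $R_0$ be the radius of a uniform exterior ball condition, which holds as $\partial\Omega\in C^{1,1}$. Given $x_0\in\partial\Omega$, let $B_{R_0}(x_1)\cap\Omega=\emptyset$, $|x_1-x_0|=R_0$. For $0<\eta<R_0/16$ put $p_\eta=x_0+\eta(x_1-x_0)/R_0$ and $B'=B_{R_0-\eta/2}(x_1)\ni p_\eta$. Then $\operatorname{dist}(B',\Omega)\ge\eta/2$, and $|x-p_\eta|\ge\eta$ for $x\in\Omega$. Let $w_0(x)=|x-p_\eta|^\gamma$ with $0<\gamma\le1$, $\gamma(p-1)<sp$, and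
$$w=Mw_0\ \text{ off }B',\qquad w=0\ \text{ on }B'.$$
On $N_\eta=\{\operatorname{dist}(\cdot,\Omega)<\eta/2\}$, which is disjoint from $B'$, $|x-p_\eta|\ge\eta/2$. So there $w=Mw_0$ is Lipschitz, with some constant $L$, and smooth with bounded second derivatives.

**Step 2. $(-\Delta_p)^sw\ge K$ near $x_0$.** The power $w_0$ alone contributes little if $\gamma$ is small, and setting $w=0$ on $B'$ adds a definite positive amount. Let $x\in\Omega$ with $\varrho=|x-p_\eta|\le R_0/8$. By scaling and rotation,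
$$(-\Delta_p)^sw_0(x)=\kappa(\gamma)\varrho^{\gamma(p-1)-sp},\qquad\kappa(\gamma)=2\,\mathrm{P.V.}\!\int\frac{J(1-|e+y|^\gamma)}{|y|^{n+sp}}dy,\quad|e|=1.$$
We have $\kappa(\gamma)\to0$ as $\gamma\to0$. For $|y|<\frac12$, first and second derivatives of $|e+y|^\gamma$ are $O(\gamma)$, so the middle bound in (7.1), with $b_\pm=1-|e\pm y|^\gamma$, shows that the symmetrized integrand is at most $C\gamma^{p-1}|y|^{p-n-sp}$. For $|y|\ge\frac12$, the integrand tends to $0$ for $y\ne-e$, and dominated convergence applies with majorant $C(1+|y|^{\gamma_0(p-1)})|y|^{-n-sp}$, where $\gamma\le\gamma_0$ and $\gamma_0(p-1)<sp$.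

Replacing $w_0$ by $0$ on $B'$ adds
$$2\int_{B'}\frac{J(w_0(x))-J(w_0(x)-w_0(y))}{|x-y|^{n+sp}}dy\ge c_0\varrho^{\gamma(p-1)-sp},\qquad c_0=c_0(n,s,p)>0.$$
Indeed the integrand is $\ge0$. Let $D_0=|x_1-p_\eta|=R_0-\eta$. Consider $y=p_\eta+\varrho'e'$ with $|e'|=1$, $\angle(e',x_1-p_\eta)\le60^\circ$, $\varrho\le\varrho'\le2\varrho$; here $2\varrho\le R_0/4\le D_0$. Then $|y-x_1|^2\le D_0^2+\varrho'^2-D_0\varrho'\le D_0^2$, so $y\in B'$. For these $y$, $w_0(y)\ge w_0(x)$, so the numerator is at least $J(w_0(x))=\varrho^{\gamma(p-1)}$; moreover $|x-y|\le3\varrho$, and these $y$ form a set of measure $c(n)\varrho^n$. Note that $c_0$ does not depend on $\gamma$. Fix $\gamma$ with $|\kappa(\gamma)|\le c_0/2$, and then $M$, independent of $x_0$ and $\eta$, so large that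
$$M^{p-1}\frac{c_0}2\Big(\frac{R_0}8\Big)^{\gamma(p-1)-sp}\ge K\qquad\text{and}\qquad M\Big(\frac{R_0}8\Big)^\gamma\ge\|\Psi\|_\infty.$$
As $\gamma(p-1)-sp<0$, we get $(-\Delta_p)^sw\ge K$ on $\Omega\cap\{|x-p_\eta|\le R_0/8\}$.

**Step 3. The test function.** Let $\psi=(\Psi-w)_+$; we check that it is admissible. It vanishes off $\Omega$ (there $\Psi=0\le w$) and where $|x-p_\eta|\ge R_0/8$, by the choice of $M$. If $x,y\in\Omega$, then $|\Delta\psi|\le|\Delta\Psi|+L|x-y|$. If $x\in\Omega$, $y\notin\Omega$, then $|\Delta\psi|=\psi(x)\le\Psi(x)=|\Delta\Psi|$. As $\iint_{\Omega\times\Omega}|x-y|^{p-n-sp}dxdy<\infty$, $\psi\in W^{s,p}_0(\Omega)$.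

**Step 4. Integration by parts.** We pass from the pointwise to the weak form. First, $\iint J(\Delta w)\Delta\psi\,d\nu$ converges absolutely. Only pairs with at least one point, say $x$, in $\Omega$ contribute. For $y\in N_\eta$, $|\Delta w|\le L|x-y|$, and Hölder applies since $\Delta\psi\in L^p(\nu)$ and $\iint_{\Omega\times N_\eta}|x-y|^{p-n-sp}<\infty$. For $y\notin N_\eta$, $|x-y|\ge\eta/2$, $|\Delta w|^{p-1}\le C(1+|y|^{\gamma(p-1)})$, $\Delta\psi=\psi(x)$ and $\psi\in L^1$; recall $\gamma(p-1)<sp$. Hence, by antisymmetry,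
$$\iint J(\Delta w)\Delta\psi\,d\nu=\lim_{\epsilon\to0}2\int_\Omega\psi(x)\int_{|x-y|>\epsilon}\frac{J(w(x)-w(y))}{|x-y|^{n+sp}}dy\,dx=\int_\Omega\psi\,(-\Delta_p)^sw\,dx.$$
The last equality holds because twice the inner integral converges to $(-\Delta_p)^sw(x)$ uniformly in $x\in\Omega$: for $|y|<\eta/2$ the segment from $x-y$ to $x+y$ lies in $N_\eta$, so (7.1) with $b_\pm=w(x)-w(x\pm y)$ bounds the symmetrized numerator by $C|y|^p$.

**Step 5. Comparison.** We conclude $\psi=0$. By Steps 2 to 4,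
$$\iint J(\Delta w)\Delta\psi\,d\nu\ge K\int\psi\ge\lambda_p\int\Psi^{p-1}\psi=\iint J(\Delta\Psi)\Delta\psi\,d\nu.$$
Since $\psi$ is a nondecreasing 1-Lipschitz function of $\Psi-w$, (4.5) gives $(J(\Delta\Psi)-J(\Delta w))\Delta\psi\ge c|\Delta\Psi-\Delta w|^{p-1}|\Delta\psi|\ge c|\Delta\psi|^p$. So $[\psi]_{W^{s,p}(\mathbb R^n)}=0$ and $\psi=0$, i.e. $\Psi\le M|x-p_\eta|^\gamma$ a.e. in $\Omega$. Let $\eta\to0$ along a sequence to get $\Psi\le M|x-x_0|^\gamma$ a.e., and take $x_0$ in a countable dense subset of $\partial\Omega$. $\square$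

*Proof of Theorem 1.* By Lemma 12 and continuity of $g$, $|g|\le M\operatorname{dist}(\cdot,\partial\Omega)^\gamma$ in $\Omega$. So $g=0$ on $\partial\Omega$ and $g\in W^{s,p}_0(\Omega)\cap C_0(\Omega)$. Theorem 2 in Case N with $g_1=g_2=g$, applied in both orders, gives $u_1=u_2$ for any two weak solutions. $\square$

The hypothesis $|g|\le\Psi$ and the $C^{1,1}$ regularity of $\partial\Omega$ served only to ensure $g=0$ on $\partial\Omega$. By Theorem 2, uniqueness holds for any bounded open $\Omega$ and any $g\in W^{s,p}_0(\Omega)\cap C_0(\Omega)$, and in the local case $|v_t|^{p-2}v_t=\Delta_pv$ for any $g\in W^{1,p}_0(\Omega)\cap C_0(\Omega)$. For data in $\mathcal V\setminus C_0(\Omega)$ only Lemma 5, Theorem 3 and Proposition 8 are proved here, and nothing general is claimed about uniqueness.
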